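# Weak coloring numbers of planar graphs: a lower bound of order $r^3/\log r$

Throughout, $\log=\log_2$ and all graphs are finite and simple.

## 1. Guessing $O(r^2\log r)$, and trying it on trees, grids and small radius

Fix a graph $G$, an integer $r\ge 1$ and a linear order $\pi$ of $V(G)$. We write $x<y$ when $x$ precedes $y$ in $\pi$, and "minimum" always refers to $\pi$.

**Definition (weak reachability).** A vertex $u$ is *weakly $r$-reachable* from $v$ if there is a path in $G$ from $v$ to $u$ with at most $r$ edges whose minimum vertex is $u$. The case $u=v$ is allowed. The set of these $u$ is $\mathrm{WReach}_r[G,\pi,v]$.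

**Definition (weak coloring number).**
$$\mathrm{wcol}_r(G)=\min_{\pi}\max_{v\in V(G)}|\mathrm{WReach}_r[G,\pi,v]|,$$
where $\pi$ ranges over all linear orders of $V(G)$.

As an example, take the path $a\,b\,c\,d$ with the order $b<d<a<c$. Then $\mathrm{WReach}_2[c]=\{c,b,d\}$: the neighbors $b$ and $d$ are both smaller than $c$, while the only path from $c$ to $a$ is $c\,b\,a$, and its minimum is $b$, not $a$. Likewise $\mathrm{WReach}_3[d]=\{d,b\}$. A small vertex is visible from afar, but it hides what lies behind it.

Two bounds frame the problem. Van den Heuvel et al. proved that every planar $G$ satisfies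
$$\mathrm{wcol}_r(G)\le\binom{r+2}{2}(2r+1)\in O(r^3).$$
Hodor et al. proved that for all $g,w$ there is a constant $c$ such that every graph of Euler genus at most $g$ and treewidth at most $w$ satisfies $\mathrm{wcol}_r(G)\le c\,r^2\log r$ for all $r\ge2$, and that this is tight for planar graphs of bounded treewidth. The constant depends on $w$. The question, asked in Sebastian Siebertz, "On the generalized coloring numbers", arXiv:2501.08698 (2025), is whether for planar graphs the dependence on $w$ can be dropped: is there one constant $c$ with $\mathrm{wcol}_r(G)\le c\,r^2\log r$ for every planar $G$ and every $r\ge2$?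

The natural guess is *yes*. Let us test it.

*Radius $1$.* $\mathrm{WReach}_1[v]$ consists of $v$ and its smaller neighbors. A planar graph has a vertex of degree at most $5$; put it last and repeat. Hence $\mathrm{wcol}_1(G)\le 6$ for planar $G$.

*Trees.* Root the tree and put every vertex after its parent. A path from $v$ to $u$ climbs to the lowest common ancestor and then descends, so its minimum is that common ancestor. If the minimum is $u$, then $u$ is an ancestor of $v$ at distance at most $r$. So $\mathrm{wcol}_r\le r+1$.

*Grids.* A ball of radius $r$ in a square grid has at most $2r^2+2r+1$ vertices, so any order gives $O(r^2)$. More generally, no family in which $r$-balls have $O(r^2)$ vertices can refute the guess.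

So a counterexample must have fast growing balls, while trees, which do have fast growing balls, are too thin. The next candidate combines the two: a binary tree with its levels tied together.

## 2. The triangulated binary tree $M_n$, and why one copy of it still obeys the guess

**Definition (the graph $M_n$).** Let $V(M_n)=\{(i,k):0\le i\le n,\ 0\le k<2^i\}$. The number $i$ is the *level* of $(i,k)$, and $L_n$ is the set of vertices of level $n$. The edges, whenever both ends exist, are

* tree edges $(i,k)(i{+}1,2k)$ and $(i,k)(i{+}1,2k{+}1)$, to the left and the right child;
* horizontal edges $(i,k)(i,k{+}1)$;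
* diagonal edges $(i,k)(i{+}1,2k{+}2)$.

For instance, $M_1$ is a triangle. In $M_2$, level $1$ is the edge from $(1,0)$ to $(1,1)$, level $2$ is a path with four vertices, $(1,0)$ is joined to positions $0,1,2$ of level $2$, and $(1,1)$ to positions $2,3$.

Draw $(i,k)$ at the point $\bigl((2k+1)/2^{i+1},-i\bigr)$ and draw edges straight. Between levels $i$ and $i+1$ the vertex $(i,k)$ goes to positions $2k,2k+1,2k+2$, and $(i,k+1)$ goes to $2k+2,2k+3,2k+4$ (those that exist). The positions occur in order, so no edges cross. Thus $M_n$ is plane with all of $L_n$ on the outer face. A vertex has at most one parent, two horizontal neighbors, two children, one diagonal neighbor below and one above, so every degree is at most $7$.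

**Definition (cones).** For a vertex $w$, $\mathrm{cone}(w)$ is the set of descendants of $w$ in the binary tree, including $w$. If $w$ has level $\ell$ and $1\le h\le n-\ell$, then $C^\flat$ denotes the set of vertices of $\mathrm{cone}(w)$ of level at most $\ell+h$.

If $w=(\ell,k_0)$, the vertices of $\mathrm{cone}(w)$ of level $\ell+t$ are $(\ell+t,k_02^t+j)$ with $0\le j<2^t$, and $(\ell+t,k_02^t+j)\mapsto(t,j)$ is an isomorphism from $M_n[C^\flat]$ to $M_h$. Reading the edges between two consecutive levels from left to right, consecutive ones share an end, so every inner face of $M_n[C^\flat]$ is a triangle of one of the forms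

* $(i,k),(i{+}1,2k),(i{+}1,2k{+}1)$,
* $(i,k),(i{+}1,2k{+}1),(i{+}1,2k{+}2)$,
* $(i,k),(i,k{+}1),(i{+}1,2k{+}2)$.

The outer face is bounded by a cycle formed by the *left side* (the leftmost descendants of $w$), the *right side* (the rightmost descendants) and the *bottom row* (level $\ell+h$). The sides are short, with $h+1$ vertices each. The bottom row has $2^h$ vertices. This contrast will matter.

**A single $M_n$ satisfies the guess.** Order $V(M_n)$ by level, top level first, and from left to right inside a level. Let $u$, of level $j$, be weakly $r$-reachable from $v$. Then the path stays in levels at least $j$. Along each of its edges, the index of the level-$j$ ancestor changes by at most $1$: it does not change along tree edges; it changes by at most $1$ along horizontal edges; and for a diagonal edge, the lower end $(i+1,2k+2)$ has parent $(i,k+1)$, the right neighbor of the upper end $(i,k)$. So $u$ is within $r$ positions of the level-$j$ ancestor of $v$, which leaves at most $2r+1$ choices. Since levels change by at most $1$ per edge, $j$ takes at most $r+1$ values. Hence $\mathrm{wcol}_r(M_n)\le(r+1)(2r+1)$.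

So one copy of $M_n$ does not refute the guess. Nevertheless the answer is no, and copies of $M_n$ do it, once two things are shown. First, *every* order of $M_n$, not just the level order, forces about $r^2/\log r$ weakly reachable vertices, and it forces them from a vertex of the outer row $L_n$. Second, about $r/2$ copies can be nested in the plane so that these contributions add up.

**Theorem 1.** *There is a constant $c>0$ such that for every integer $r\ge 2$ there is a planar graph $G$ with $\mathrm{wcol}_r(G)\ge c\,r^3/\log r$. For all sufficiently large $r$, $c=1/9000$ works.*

Since $(r^3/\log r)/(r^2\log r)=r/\log^2 r\to\infty$, no constant $c$ as in the question exists. Together with the bound of Van den Heuvel et al., the maximum of $\mathrm{wcol}_r$ over planar graphs lies between $\Omega(r^3/\log r)$ and $O(r^3)$.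

## 3. Shared minima, and rows that are too long

For a subgraph $H\subseteq G$, the set $\mathrm{WReach}_\rho[H,\pi,v]$ uses the restriction of $\pi$ to $V(H)$. For $\rho\le r$ it is contained in $\mathrm{WReach}_r[G,\pi,v]$, since a path in $H$ is a path in $G$. All lower bounds below come from one observation.

**Fact 2.** *If $W$ is a walk of length at most $\rho$ in $H$ from $v$ to $z$ and $u$ is its minimum vertex, then $u\in\mathrm{WReach}_\rho[H,\pi,v]\cap\mathrm{WReach}_\rho[H,\pi,z]$.*

*Proof.* The part of $W$ from $v$ to the first occurrence of $u$ contains a path from $v$ to $u$, whose vertices all lie on $W$; so its minimum is $u$, and its length is at most $\rho$. Argue likewise from $z$. $\square$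

Write $\mathrm{WR}(v)=\mathrm{WReach}_\rho[M_n,\pi,v]$ and suppose $|\mathrm{WR}(v)|\le s$ for all $v$. Let $w$ have level $\ell$, let $z_1$ be its right child and $z_{t+1}$ the right child of $z_t$. So $z_t$ is the rightmost vertex of $\mathrm{cone}(w)$ at level $\ell+t$. The union of $\mathrm{WR}(z_1),\dots,\mathrm{WR}(z_m)$ has at most $ms$ elements. The left child of $w$ has $2^{D-1}$ descendants at level $\ell+D$, and their cones are disjoint. So if $2^{D-1}>ms$, one of these descendants, $w'$, has a cone disjoint from all $\mathrm{WR}(z_t)$, $1\le t\le m$.

Let $x$ be a vertex of $L_n$ in $\mathrm{cone}(w')$. By Fact 2, every walk of length at most $\rho$ from $x$ to some $z_t$ has its minimum in $\mathrm{WR}(x)$ and *outside* $\mathrm{cone}(w')$.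

**First attempt.** For each $t\in[D,m]$, go from $x$ up the tree to level $\ell+t$, which stays inside $\mathrm{cone}(w')$, and then along level $\ell+t$ to $z_t$, inside $\mathrm{cone}(w)$. The minimum $u_t$ lies outside $\mathrm{cone}(w')$, so it lies on row $\ell+t$. Distinct $t$ give distinct $u_t$, so we would obtain $m-D+1$ elements of $\mathrm{WR}(x)$ in $\mathrm{cone}(w)\setminus\mathrm{cone}(w')$. Repeating this below $w'$ would give a second batch, and so on.

It stops working at the words "of length at most $\rho$". The row from the left half of $\mathrm{cone}(w)$ to $z_t$ passes through all $2^{t-1}$ vertices of the right half, and $2^{t-1}\ge2^{D-1}>ms$. We shall have to take $s\ge\rho$, and then not one of these walks is short enough. Short walks from $w'$ to $z_t$ do exist: go up to $w$ and down the right side, in $D+t$ steps. But these all pass through $w$, and in the level order of Section 2 the minimum of each of them is $w$. They then give one vertex per cone instead of $m-D+1$.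

So the rows are disjoint but long, and the walks through $w$ are short but share a vertex. The way out is to use rows and short walks for different purposes. Put $F=\mathrm{WR}(x)\cap(\mathrm{cone}(w)\setminus\mathrm{cone}(w'))$ and suppose $F$ is small. Then $F$ cannot meet all $m-D+1$ rows, so $F$ does not *separate* $w'$ from all the $z_t$; the length of the rows is irrelevant for this. Given that it does not separate, start with the *short* walk through $w$ and push it around $F$. In a triangulation, walking around a set costs at most the sum of its degrees, so the walk stays short. A short walk that avoids $F$ has a minimum that contradicts the definition of $F$. The next two sections make this precise.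

## 4. Walking around a connected set in a triangulation

We recall one textbook fact. A *bond* in a connected graph is the set of edges between the two parts of a partition of the vertex set into two nonempty parts that both induce connected graphs. In a connected plane graph, the edges of the dual graph that correspond to a bond form a cycle (Diestel, *Graph Theory*, Prop. 4.6.1). For example, in $K_4$ the three edges at a vertex $v$ form a bond, and the dual edges form the triangle through the three faces around $v$. When we say that all faces are triangles, we include the outer face.

**Lemma 3.** *Let $H$ be a connected plane graph with all faces triangles, $K\subseteq V(H)$ nonempty with $H[K]$ connected, and $D$ a component of $H-K$. The edges between $D$ and $K$ can be cyclically ordered $e_1,\dots,e_L$, each appearing once, so that the ends $d_i,d_{i+1}\in D$ of consecutive edges are equal or adjacent.*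

If $K=\{v\}$ and $H-v$ is connected, this is the rotation of the edges around $v$: consecutive neighbors are adjacent because each face at $v$ is a triangle.

*Proof.* All edges leaving $D$ go to $K$. The set $V(H)\setminus D$ induces a connected graph: $K$ is connected, and every other component of $H-K$ has a neighbor in $K$ because $H$ is connected. Since $D$ is connected too, the edges leaving $D$ form a bond, and their duals form a cycle in the dual graph. Order the edges along this cycle. Two consecutive edges lie on a common face, a triangle. They share one vertex of this triangle. If the shared vertex is in $D$, their ends in $D$ are equal. If it is in $K$, the other two vertices of the triangle are both in $D$, and they are joined by the third edge of the triangle. $\square$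

## 5. A small set in a cone can be circumvented cheaply

**Lemma 4.** *Let $w$ be a vertex of level $\ell$ in $M_n$, $C=\mathrm{cone}(w)$, and let $1\le D\le m$ be integers with $\ell+2m\le n$. Let $w'$ be a descendant of the left child of $w$ at level $\ell+D$, and $C'=\mathrm{cone}(w')$. Let $z_1$ be the right child of $w$ and $z_{t+1}$ the right child of $z_t$. If $F\subseteq C\setminus C'$ and $|F|\le m-D$, then for some $t\in[D,m]$ there is a walk of length at most $13m$ from $w'$ to $z_t$ in $M_n[C]-F$.*

Here "descendant" includes the vertex itself, so $w'$ is the left child of $w$ when $D=1$.

**Step 1: cut the cone at a level free of $F$.** The purpose is a bottom row that $F$ does not touch. Let $f=|F|\le m-D<m$. There are $m$ integers in $[m+1,2m]$, so for some $h$ among them $F$ has no vertex of level $\ell+h$. Let $C^\flat$ be the part of $C$ of level at most $\ell+h$, and $F^\flat=F\cap C^\flat$. Since $D\le m<h$, both $w'$ and $z_1,\dots,z_m$ lie in $C^\flat$ above its bottom row.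

**Step 2: close the cone up to a triangulation.** Lemma 3 needs all faces to be triangles, and our walk must not leave the cone. Add two vertices to $M_n[C^\flat]$ in its outer face: $b$, joined to all vertices of the left and right sides, and $a$, joined to all vertices of the bottom row. The left and right bottom corners are joined to both. What remains of the outer face is bounded by the quadrilateral $b$, left corner, $a$, right corner. Add the edge $ab$, which splits it into two triangles. The resulting plane graph $H'$ has all faces triangles.

The two sides have $2h+1$ vertices together ($w$ is on both), so $\deg b\le 2h+2$. A vertex of $F^\flat$ has degree at most $7$ in $M_n$, it may be adjacent to $b$, and it is not adjacent to $a$ because it is not in the bottom row. So its degree in $H'$ is at most $8$. The neighbors of $a$ are exactly the bottom row and $b$.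

The two new vertices play opposite roles. We treat $b$ as an additional obstacle: going around $b$ means walking along a side of the cone, which is short. The vertex $a$ has about $2^h$ neighbors, so going around it is unaffordable; $a$ is not an obstacle, and the detours must be chosen so as not to pass through it.

**Step 3: some $z_t$ is not separated from $w'$.** Let $O=F^\flat\cup\{b\}$, and let $U$ be the component of $H'-O$ that contains $a$. The set $C'\cap C^\flat$ is connected (it is a subtree below $w'$), it is disjoint from $O$, and it contains bottom-row vertices, which are adjacent to $a$. So $C'\cap C^\flat\subseteq U$, and in particular $w'\in U$.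

We claim that $z_t\in U$ for some $t\in[D,m]$. Suppose not. For each $t\in[D,m]$ the vertices of $C$ at level $\ell+t$ form a path; walk along it from a vertex of $C'$, which is in $U$, to $z_t\notin U$. The first vertex outside $U$ is adjacent to a vertex of $U$, so it lies in $O$. It is in $C$, so it is not $b$, and therefore it is in $F$. Thus $F$ has a vertex on each of $m-D+1$ levels, contradicting $|F|\le m-D$.

Fix such a $t$ from now on. This is the only place where the long rows are used, and their length plays no role.

**Step 4: push the short walk around the obstacles.** Let $\Gamma$ be the walk in $M_n[C^\flat]$ along tree edges from $w'$ up to $w$ and then down $z_1,\dots,z_t$. It has length at most $D+m$, its ends are in $U$, and it avoids $a$ and $b$. Starting with $W=\Gamma$, we modify $W$, always keeping it a walk in $H'$ from $w'$ to $z_t$ that avoids $a$.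

Suppose $W$ meets a component $K$ of $H'[O]$. Since $w',z_t\notin O$, there is a vertex $x_1$ of $W$ just before the first visit to $K$ and a vertex $y_1$ just after the last visit. Both are adjacent to $K$ and not in $K$; were one of them in $O$, it would belong to the component $K$. So $x_1,y_1\notin O$. Let $D_K$ be the component of $H'-K$ that contains $w'$. The vertices $w',z_t$ lie in the connected set $U$, which is disjoint from $K$, so $z_t\in D_K$. The part of $W$ up to $x_1$ and the part from $y_1$ on avoid $K$, so $x_1,y_1\in D_K$.

Apply Lemma 3 to $K$ and $D_K$ in $H'$. The edge of $W$ from $x_1$ into $K$ is some $e_\alpha$, and the edge of $W$ from $K$ to $y_1$ is some $e_\beta$. The $D_K$-ends of the edges along either arc of the cyclic order from $e_\alpha$ to $e_\beta$ give (after omitting repetitions) a walk from $x_1$ to $y_1$; if $\alpha=\beta$, it is the single vertex $x_1=y_1$. Replace the part of $W$ between $x_1$ and $y_1$ by this walk. All its vertices are adjacent to $K$ and not in $K$, hence, as above, not in $O$.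

The arc can be chosen so that the new part avoids $a$:

* If $b\notin K$, then $K\subseteq F^\flat$ contains no bottom-row vertex, so $a$ has no neighbor in $K$ and is not an end of any $e_i$.
* If $b\in K$, the only edge from $a$ to $K$ is $ab$. It is neither $e_\alpha$ nor $e_\beta$, because $W$ avoids $a$ and so $x_1,y_1\ne a$. It occurs at most once in the cyclic order, so one of the two arcs from $e_\alpha$ to $e_\beta$ does not contain it. Use that arc.

**Step 5: count the length.** A replacement at $K$ adds at most the number of edges leaving $K$, so at most $\sum_{o\in K}\deg o$. The inserted part avoids all of $O$, so $W$ never meets $K$ again, and each component of $H'[O]$ is treated at most once. In the end $W$ avoids $O$ and $a$. So it lies in $C^\flat\setminus F^\flat$ and uses only edges of $M_n$; as the other vertices of $F$ are outside $C^\flat$, it is a walk in $M_n[C]-F$. Its length is at most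
$$D+m+8f+(2h+2)\le D+m+8(m-D)+4m+2=13m-7D+2\le 13m,$$
because $D\ge1$. $\square$

An example of Step 4: let $F=\{w\}$, with $m-D\ge1$, and identify $M_n[C^\flat]$ with $M_h$, so that $w=(0,0)$. Then $K=\{w,b\}$, because $w$ is adjacent to $b$. The edges leaving $K$ are, in cyclic order, $w(1,1)$, $w(1,0)$, then $b(1,0),b(2,0),\dots,b(h,0)$ down the left side, then $ba$, then the edges from $b$ up the right side, ending with $b(1,1)$. The walk $\Gamma$ passes $(1,0),\,w,\,(1,1)$, so $e_\alpha=w(1,0)$ and $e_\beta=w(1,1)$. One arc replaces $w$ by the horizontal edge from $(1,0)$ to $(1,1)$. The other runs down the left side, through $a$ and up the right side, and it is the one that the rule forbids.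

## 6. Nested cones: about $r^2/\log r$ vertices seen from the outer row

We now repeat the choice of Section 3 along a chain of cones.

**Proposition 5.** *Let $\rho,n,m,D,k,s\ge1$ be integers with $D\le m$, $n+13m\le\rho$, $kD+2m\le n$ and $2^{D-1}>ms$. Let $\pi$ be an order of $V(M_n)$ with $|\mathrm{WReach}_\rho[M_n,\pi,v]|\le s$ for all $v$. Then some $x\in L_n$ satisfies $|\mathrm{WReach}_\rho[M_n,\pi,x]|\ge k(m-D+1)$.*

*Proof.* Write $\mathrm{WR}(v)=\mathrm{WReach}_\rho[M_n,\pi,v]$.

**Step 1: choose the cones.** We want cones that are invisible from the right sides of their predecessors. We choose $w_0,\dots,w_k$ with $w_j$ of level $jD$; $w_0$ is the root. Given $w_j$ with $j<k$, let $z^j_1$ be its right child and $z^j_{t+1}$ the right child of $z^j_t$ for $1\le t<m$; these exist because $jD+m\le n$. The set $\bigcup_{t=1}^m\mathrm{WR}(z^j_t)$ has at most $ms$ elements. The left child of $w_j$ has $2^{D-1}>ms$ descendants at level $(j+1)D$, with disjoint cones. So we can choose $w_{j+1}$ among them with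
$$\mathrm{cone}(w_{j+1})\cap\mathrm{WR}(z^j_t)=\emptyset\qquad(1\le t\le m).\tag{1}$$
Let $C_j=\mathrm{cone}(w_j)$, so $C_0\supset C_1\supset\dots\supset C_k$.

**Step 2: split $\mathrm{WR}(x)$ into layers.** Pick any $x\in L_n\cap C_k$ and let $F_j=\mathrm{WR}(x)\cap(C_j\setminus C_{j+1})$ for $0\le j<k$. These sets are pairwise disjoint subsets of $\mathrm{WR}(x)$, so it suffices to show $|F_j|\ge m-D+1$ for each $j$.

**Step 3: each layer is large.** Suppose $|F_j|\le m-D$. Apply Lemma 4 with $w=w_j$, $w'=w_{j+1}$ and $F=F_j$; this is allowed since $jD+2m\le n$ and $F_j\subseteq C_j\setminus C_{j+1}$. It gives a walk $W_1$ of length at most $13m$ in $M_n[C_j]-F_j$ from $w_{j+1}$ to some $z^j_t$ with $t\le m$. Precede it by the tree path from $x$ up to $w_{j+1}$, which lies inside $C_{j+1}$ and has length at most $n$. The resulting walk $W$ from $x$ to $z_t^j$ has length at most $n+13m\le\rho$ and lies in $C_j$. Let $u$ be its minimum. By Fact 2, $u\in\mathrm{WR}(x)\cap\mathrm{WR}(z^j_t)$. By (1), $u\notin C_{j+1}$. Hence $u\in\mathrm{WR}(x)\cap(C_j\setminus C_{j+1})=F_j$. Moreover $u$ is not on the tree path, which lies in $C_{j+1}$, so $u$ is on $W_1$. But $W_1$ avoids $F_j$, a contradiction. $\square$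

With $n,m$ linear in $r$ and $s$ polynomial in $r$, the condition $2^{D-1}>ms$ allows $D$ of order $\log r$. Then $k\approx n/D$ is of order $r/\log r$, and $k(m-D+1)$ is of order $r^2/\log r$. The price of the pigeonhole choice of $w_{j+1}$ is the factor $\log r$.

## 7. Nesting about $r/2$ copies in the plane

By the level order of Section 2, one copy of $M_n$ cannot give more than order $r^2$. We now attach further copies at the vertices of $L_n$, in such a way that a vertex deep in the nesting sees what $x$ sees in each of about $r/2$ copies.

**Definition (the graphs $G_q$).** Let $n,N\ge1$ be integers. Each $G_q$ has a *base* copy of $M_n$. Put $G_1=M_n$. The graph $G_{q+1}$ consists of a base copy of $M_n$ where, for each $x\in L_n$, we add $N$ disjoint copies of $G_q$ and join $x$ to all vertices of the level-$n$ row of the base of each of these copies.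

For $n=1$, $N=1$: $G_1$ is a triangle, and $G_2$ is a triangle whose two level-$1$ vertices are each joined to the two level-$1$ vertices of a new triangle. So $G_2$ is the base triangle with a copy of $K_4$ minus an edge hanging at each of its two level-$1$ vertices.

**Planarity.** We show by induction that $G_q$ has a plane embedding with the level-$n$ row of its base on the outer face. For $q=1$ this is the drawing of $M_n$. Given such an embedding of $G_q$, put a new vertex $x$ in its outer face and join it to the row; since the row lies on the boundary of that face and $G_q$ is connected, this can be done without crossings. Redraw this piece so that a face incident with $x$ becomes the outer face. The piece can then be drawn in an arbitrarily small closed disc that has $x$ on its boundary and everything else in its interior. Every $x\in L_n$ is on the outer face of the drawing of $M_n$, so we can insert $N$ such small discs inside the outer face, touching the base only at $x$ and otherwise pairwise disjoint, for each $x\in L_n$. The vertices of $L_n$ stay on the outer face, and the result is an embedding of $G_{q+1}$ as required.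

**Proof of Theorem 1.**

**Step 1: parameters.** Let $r$ be large and set
$$\rho=\lfloor r/2\rfloor,\quad q=r-\rho+1,\quad s=N=r^3,\quad n=\lfloor\rho/2\rfloor,$$
$$m=\lfloor\rho/30\rfloor,\quad D=\lceil\log(ms)\rceil+2,\quad k=\lfloor(n-2m)/D\rfloor.$$
We check the hypotheses of Proposition 5. First, $n+13m\le\rho/2+13\rho/30\le\rho$. By the choice of $k$, $kD+2m\le n$. By the choice of $D$, $2^{D-1}\ge 2ms>ms$. Since $ms\le r^4$, we have $D\le4\log r+3$, which for large $r$ is at most $m/2$ and at most $5\log r$. Finally $m,k\ge1$ for large $r$. Put $B=k(m-D+1)$.

Let $G=G_q$ and let $\pi$ be any order of $V(G)$. If some $v$ has $|\mathrm{WReach}_r[G,\pi,v]|>r^3$, then this $\pi$ already has a set of size greater than $r^3/(9000\log r)$, and there is nothing more to show for it. So assume that all these sets have size at most $s=r^3$. Since $\mathrm{WReach}_\rho[M,\pi,v]\subseteq\mathrm{WReach}_r[G,\pi,v]$ for each copy $M$ of $M_n$ in $G$, Proposition 5 applies to every copy.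

**Step 2: choose $x_1<x_2<\dots<x_q$ in nested copies.** The aim is an increasing path that descends through the nesting. Let $M^{(1)}$ be the base of $G_q$. Given a copy $M^{(i)}$ of $M_n$ that is the base of a copy of $G_{q+1-i}$, Proposition 5 yields a vertex $x_i$ in its level-$n$ row with
$$|\mathrm{WReach}_\rho[M^{(i)},\pi,x_i]|\ge B.\tag{2}$$
If $i<q$, consider the $N$ copies of $G_{q-i}$ attached at $x_i$. If the base row of one of them contains a vertex $y<x_i$, then $y\in\mathrm{WReach}_1[G,\pi,x_i]$, since $y$ is adjacent to $x_i$. Distinct copies give distinct $y$, and $x_i$ itself also belongs to $\mathrm{WReach}_1[G,\pi,x_i]$, a set of size at most $s$. So there are at most $s-1<N$ such copies, and some attached copy has all vertices of its base row later than $x_i$. Let $M^{(i+1)}$ be its base. Whichever vertex $x_{i+1}$ of its row Proposition 5 produces, it is adjacent to $x_i$ and $x_{i+1}>x_i$. This is why $x_i$ was joined to the *whole* row: we do not control which row vertex we get.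

**Step 3: everything is visible from $x_q$.** We have $x_1<x_2<\dots<x_q$, and $x_qx_{q-1}\cdots x_1$ is a path. Let $1\le i\le q$ and $u\in\mathrm{WReach}_\rho[M^{(i)},\pi,x_i]$. Follow $x_q\cdots x_i$ and then a path in $M^{(i)}$ of length at most $\rho$ from $x_i$ to $u$ with minimum $u$. The result is a path, because $x_{i+1},\dots,x_q\notin M^{(i)}$. Its length is at most $(q-i)+\rho\le(q-1)+\rho=r$. Its minimum is $u$, because $x_j\ge x_i\ge u$ for all $j\ge i$. So $u\in\mathrm{WReach}_r[G,\pi,x_q]$. The copies $M^{(1)},\dots,M^{(q)}$ are vertex-disjoint, so by (2)
$$|\mathrm{WReach}_r[G,\pi,x_q]|\ge qB=q\,k\,(m-D+1).\tag{3}$$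

**Step 4: evaluate the product.** We have $q\ge r/2$. Since $\rho\ge(r-1)/2$, we get $m\ge\frac{r-1}{60}-1=\frac{r-61}{60}$, so for large $r$
$$m-D+1\ge \frac m2\ge\frac{r-61}{120}\ge\frac r{150}.$$
Also $n-2m\ge\frac\rho2-\frac12-\frac\rho{15}=\frac{13\rho}{30}-\frac12\ge\frac{13(r-1)}{60}-\frac12\ge\frac r5$ for large $r$. Hence $k\ge\frac{r}{5D}-1\ge\frac r{6D}\ge\frac{r}{30\log r}$ for large $r$, using $D\le5\log r$. By (3),
$$|\mathrm{WReach}_r[G,\pi,x_q]|\ge\frac r2\cdot\frac r{30\log r}\cdot\frac r{150}=\frac{r^3}{9000\log r}.$$
As $\pi$ was arbitrary, $\mathrm{wcol}_r(G)\ge r^3/(9000\log r)$ for all $r\ge r_0$, for some $r_0$. For the finitely many $r$ with $2\le r<r_0$, decrease $c$, using $\mathrm{wcol}_r\ge1$. $\square$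

## 8. Keeping the treewidth at most $w$: the bound $r^2w/\log r$

The bound of Hodor et al. has a constant depending on the treewidth. The same construction, thinned out, shows that the dependence is real.

Recall that a *tree decomposition* of $G$ assigns to each node of a tree a bag of vertices of $G$ so that every vertex is in some bag, both ends of each edge lie together in some bag, and for each vertex the nodes whose bags contain it form a connected subtree. Its *width* is the largest bag size minus $1$, and the *treewidth* of $G$ is the smallest width of a tree decomposition.

**Theorem 6.** *There are constants $c,C_0>0$ and $r_0$ such that for all integers $r\ge r_0$ and $w$ with $C_0\log r\le w\le r$ there is a planar graph $G$ of treewidth at most $w$ with $\mathrm{wcol}_r(G)\ge c\,r^2w/\log r$.*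

The starting observation is that Lemma 4 looks only $2m$ levels below $w$. Edges whose ends separate much higher up in the tree are never used.

**Definition (the graph $M_n^{(p)}$).** For $p\ge1$, $M_n^{(p)}$ is obtained from $M_n$ by keeping all tree edges, and keeping a horizontal or diagonal edge $xy$ only if the lowest common ancestor of $x,y$ in the binary tree has level at least $\max(\text{level }x,\text{level }y)-p$.

In $M_n^{(1)}$, for example, a horizontal edge survives only if its ends are siblings. A diagonal edge $(i,k)(i+1,2k+2)$ has its lowest common ancestor at level at most $i-1$, since its lower end lies below $(i,k+1)\neq(i,k)$; so no diagonal edge survives in $M_n^{(1)}$.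

**Step 1: Proposition 5 holds verbatim for $M_n^{(2m)}$.** The proofs of Lemma 4 and Proposition 5 use only tree edges and edges inside sets $C^\flat$ spanning levels $\ell,\dots,\ell+h$ of the cone of a vertex $w$ of level $\ell$, with $h\le2m$. The lowest common ancestor of two vertices of $\mathrm{cone}(w)$ lies in $\mathrm{cone}(w)$, so its level is at least $\ell\ge(\ell+h)-2m$. Hence all edges inside $C^\flat$ are kept: $M_n^{(2m)}[C^\flat]=M_n[C^\flat]$. The auxiliary triangulation, the rows at levels $\ell+D,\dots,\ell+m$ and the final walk of Lemma 4 all live on this graph, and the path from $x$ up to $w_{j+1}$ in Proposition 5 uses tree edges. The weakly reachable sets are now those of $M_n^{(2m)}$, and Fact 2 applies to every graph.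

**Step 2: the treewidth of $M_n^{(p)}$.**

**Lemma 7.** *The treewidth of $M_n^{(p)}$ is at most $6p-3$.*

*Proof.* For a vertex $y$ of level $\ell$, let $\partial(y)$ be the set of $x\in\mathrm{cone}(y)$ with a neighbor in $M_n^{(p)}$ outside $\mathrm{cone}(y)$. We first bound $|\partial(y)|$. Let $x\in\partial(y)$, $x\ne y$, and let $xz$ be an edge with $z\notin\mathrm{cone}(y)$. It is not a tree edge, because the parent and the children of $x$ lie in $\mathrm{cone}(y)$.

The vertex $x$ is on the left or right side of $\mathrm{cone}(y)$. This is clear if $xz$ is horizontal. If $xz$ is diagonal with $x=(i,k)$ above $z=(i+1,2k+2)$, then the parent $(i,k+1)$ of $z$ is not in $\mathrm{cone}(y)$, so $x$ is rightmost in its level of the cone. If $x=(i+1,2k+2)$ is below $z=(i,k)$, then the parent $(i,k+1)$ of $x$ is in $\mathrm{cone}(y)$ and $(i,k)$ is not, so $(i,k+1)$ is leftmost, and so is its left child $x$.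

The lowest common ancestor of $x$ and $z$ is an ancestor of $x$ that is not in $\mathrm{cone}(y)$, since otherwise $z$ would be in $\mathrm{cone}(y)$. So it is a proper ancestor of $y$ and has level at most $\ell-1$. As $xz$ is kept, $x$ has level at most $\ell-1+p$. Thus $\partial(y)$ contains at most the vertex $y$ at level $\ell$ and at most two vertices on each of the levels $\ell+1,\dots,\ell+p-1$, so $|\partial(y)|\le2p-1$.

On the binary tree, take the bags
$$B_y=\{y\}\cup\partial(y)\cup\bigcup_{y'\text{ child of }y}\partial(y'),\qquad |B_y|\le1+3(2p-1)=6p-2.$$
This is a tree decomposition:

* *Connectedness.* If $x\in\partial(y)$ and $y'$ lies on the tree path from $y$ to $x$, then $x\in\mathrm{cone}(y')\subseteq\mathrm{cone}(y)$, so $x$ has a neighbor outside $\mathrm{cone}(y')$, that is, $x\in\partial(y')$. If $x\in B_y$ then $y=x$, or $x\in\partial(y)$, or $x\in\partial(y')$ for a child $y'$ of $y$; in each case all bags on the tree path from $y$ down to $x$ contain $x$. So the bags containing $x$ form a path going up from $x$.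
* *Tree edges.* The edge from $y$ to its child $y'$ is in $B_y$, since $y'\in\partial(y')$: its neighbor $y$ is outside $\mathrm{cone}(y')$.
* *Horizontal and diagonal edges.* Their ends are not in ancestor relation: a horizontal edge has two distinct ends of the same level, and for a diagonal edge $(i,k)(i+1,2k+2)$ the parent of the lower end is $(i,k+1)\ne(i,k)$. If $g$ is the lowest common ancestor of the ends, they lie in the cones of the two different children $g',g''$ of $g$. Each end is outside the cone of the other, so one is in $\partial(g')$ and the other in $\partial(g'')$, and both are in $B_g$. $\square$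

**Step 3: the treewidth of the nested graph.** Build $G_q$ as in Section 7, with $M_n^{(p)}$ in place of $M_n$. It is a subgraph of the former $G_q$, so it is planar. Every copy $M$ of $M_n^{(p)}$ in it, except the base of $G_q$, was attached at one vertex $a(M)$ of its parent copy, and there are no edges between copies except those from $a(M)$ to $M$. Take the decomposition of Lemma 7 for each copy, add $a(M)$ to all bags of the copy $M$, and join one node of the decomposition of $M$ to a node of the decomposition of its parent copy whose bag contains $a(M)$. The nodes whose bags contain a given vertex $x$ are a subtree in the copy of $x$, together with the entire trees of the copies attached at $x$, each linked to a node of that subtree; so they are connected. All edges are covered. The bags have at most $6p-1$ elements, so $G_q$ has treewidth at most $6p-2\le6p$.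

**Step 4: parameters.** Use $\rho,q,s,N,n,D,k$ as defined in Section 7, but with $m=\lfloor w/90\rfloor$ and $p=2m$, and take $C_0=1800$. Let $r$ be large and $1800\log r\le w\le r$. The treewidth of $G=G_q$ is at most $6p=12m\le w$. The hypotheses of Proposition 5 hold:

* $n+13m\le\frac r4+\frac{13r}{90}=\frac{71}{180}r\le\rho$ for large $r$, and $kD+2m\le n$ and $2^{D-1}>ms$ hold as before.
* $D\le4\log r+3\le5\log r$, since $ms\le r^4$.
* $m\ge\frac w{90}-1\ge\frac w{100}$, because $w\ge900$. So $m\ge18\log r$, and $D\le m/2$.
* $n-2m\ge\frac r4-2-\frac r{45}\ge\frac r5$ for large $r$, so $k\ge\frac r{5D}-1\ge\frac r{6D}\ge\frac r{30\log r}$, and in particular $k\ge1$.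

**Step 5: conclusion.** Let $\pi$ be any order of $V(G)$. If some set $\mathrm{WReach}_r[G,\pi,v]$ has more than $r^3$ elements, then it has more than $r^2w$ elements, because $w\le r$, and the bound below holds. Otherwise Steps 2 and 3 of the proof of Theorem 1 apply word for word, with Proposition 5 for $M_n^{(2m)}$ from Step 1, and give
$$|\mathrm{WReach}_r[G,\pi,x_q]|\ge q\,k\,(m-D+1)\ge q\,k\cdot\frac m2\ge\frac r2\cdot\frac r{30\log r}\cdot\frac w{200}=\frac{r^2w}{12000\log r}.$$
So $c=1/12000$ works. $\square$

**Consequences.** First, the dependence on $w$ in the bound of Hodor et al. is necessary. Suppose that $c(w)$ is a constant with $\mathrm{wcol}_r(G)\le c(w)\,r^2\log r$ for all planar $G$ of treewidth at most $w$ and all $r\ge2$. For large $w$, Theorem 6 with $r=w$ gives $c(w)\,w^2\log w\ge c\,w^3/\log w$, that is, $c(w)\ge c\,w/\log^2w$. So $c(w)=\Omega(w/\log^2w)$, and no uniform constant exists.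

Second, by Theorem 1, every graph class that contains all planar graphs contains, for each $r\ge2$, a graph with $\mathrm{wcol}_r=\Omega(r^3/\log r)$. This applies to the graphs of Euler genus at most $g$, for every fixed $g$. For planar graphs the exponent $3$ in the upper bound of Van den Heuvel et al. is therefore optimal. The argument does not determine whether the remaining factor $\log r$ between $\Omega(r^3/\log r)$ and $O(r^3)$ can be removed.
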